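\title{Non-density of Lipschitz stable maps in the boundary of the nice dimensions}

\begin{abstract}
Proper smoothly stable maps $N^n\to P^p$ are dense among proper maps, for all $N$ and $P$, exactly when $(n,p)$ lies in Mather's nice dimensions, while proper topologically stable maps are dense in all dimensions. It has been conjectured that in the boundary of the nice dimensions the Lipschitz stable maps are dense. We show that this is false. For $(n,p)=(9,8)$ and all manifolds admitting a proper map, there is a non-empty open set of proper maps none of which is Lipschitz stable. The same holds for every boundary pair except possibly $(8,6)$ and $(9,9)$, and for every pair $(n,p)\ne(8,6)$ with $n>p$ outside the nice dimensions. The method is to rescale a bi-Lipschitz equivalence of map germs with two different weights. The limit permutes a family of affine subspaces, the fundamental theorems of affine and projective geometry make it linear, and so it preserves the $j$-invariant of a quartic or cubic form attached to the germ.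
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds are smooth, Hausdorff, second countable, non-empty and without boundary. For manifolds $N,P$ we write $C^\infty_{pr}(N,P)$ for the space of proper smooth maps $N\to P$ with the Whitney strong topology, which is recalled in Section~\ref{sec:criterion}.

\subsection*{Four kinds of stability}
A map is stable if all nearby maps look like it, and ``look like'' depends on which changes of coordinates are allowed. A map $f\in C^\infty_{pr}(N,P)$ is \emph{smoothly}, \emph{$C^1$-} or \emph{topologically stable} if it has a neighborhood $W$ such that every $g\in W$ can be written $g=\psi\circ f\circ\varphi^{-1}$, where $\varphi:N\to N$ and $\psi:P\to P$ are smooth diffeomorphisms, $C^1$-diffeomorphisms or homeomorphisms, respectively. This paper concerns a class of coordinate changes between the last two. Fix Riemannian metrics on $N$ and $P$. A homeomorphism is \emph{locally bi-Lipschitz} if it and its inverse are Lipschitz on some neighborhood of every point. Two Riemannian metrics are comparable on compact sets, so the notion does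 not depend on the metrics.

\begin{definition}\label{def:lip}
A map $f\in C^\infty_{pr}(N,P)$ is \emph{Lipschitz stable} if it has a neighborhood $W$ in $C^\infty_{pr}(N,P)$ such that every $g\in W$ can be written $g=\psi\circ f\circ\varphi^{-1}$ with locally bi-Lipschitz homeomorphisms $\varphi:N\to N$ and $\psi:P\to P$.
\end{definition}

A $C^1$-diffeomorphism is locally bi-Lipschitz by the mean value inequality, so
\[
\text{smoothly stable}\ \Rightarrow\ C^1\text{-stable}\ \Rightarrow\ \text{Lipschitz stable}\ \Rightarrow\ \text{topologically stable}.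
\]

\subsection*{The nice dimensions}
Let $J^k(n,p)$ be the space of $k$-jets of germs $(\mathbb R^n,0)\to(\mathbb R^p,0)$. Two germs $f,g$ are \emph{contact equivalent} if $g\circ h=M\cdot f$ for a germ of diffeomorphism $h$ of $(\mathbb R^n,0)$ and a germ $M$ of a smooth map to $GL_p(\mathbb R)$; on $k$-jets this is the orbit relation of the contact group $\mathcal K^k$. By Mather, there is a smallest Zariski closed $\mathcal K^k$-invariant set $\pi^k(n,p)\subset J^k(n,p)$ whose complement is a finite union of orbits. It consists of the jets of $\mathcal K$-modality at least $1$. For large $k$ its codimension attains its minimum $\sigma(n,p)$, and Mather computed, with $e=p-n$,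
\[
\sigma(n,p)=\left\{\begin{array}{ll}
6e+8 & e\ge4,\ n\ge4,\\
6e+9 & 0\le e\le3,\ n\ge4,\ \text{ or }\ e\ge0,\ n=3,\\
7e+10 & e\ge0,\ n=2,\\
\infty & e\ge0,\ n=1,\\
9 & n=p+1,\\
8 & n=p+2,\\
n-p+7 & n\ge p+3.
\end{array}\right.
\]
The pairs with $\sigma(n,p)>n$ are the \emph{nice dimensions}; the pairs with $\sigma(n,p)=n$ form their \emph{boundary}. Solving $\sigma(n,p)=n$ line by line gives the boundary pairs:
\begin{equation}\label{eq:boundary}
\begin{array}{l}
(9,9),\ (15,16),\ (21,23),\ (27,30);\qquad (6e+8,\,7e+8)\ \ (e\ge4);\\[2pt]
(9,8);\qquad (8,6);\qquad (n,7)\ \ (n\ge10).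
\end{array}
\end{equation}
The following results are due to Mather and to du Plessis and Wall.
\begin{itemize}
\item[(i)] $\sigma(n,p)>n$ if and only if, for all manifolds $N,P$ of dimensions $n,p$, the smoothly stable maps are dense in $C^\infty_{pr}(N,P)$.
\item[(ii)] For every $(n,p)$ and all $N,P$ of dimensions $n,p$, the topologically stable maps are dense in $C^\infty_{pr}(N,P)$.
\item[(iii)] If $\sigma(n,p)\le n$, there are $N,P$ of dimensions $n,p$ for which $C^\infty_{pr}(N,P)$ contains a non-empty open set of maps that are not $C^1$-stable.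
\end{itemize}
Thus density of $C^1$-stable maps has the same range as density of smoothly stable maps, and density of topologically stable maps has no restriction. It is natural to ask on which side the Lipschitz class falls. The first place to look is the boundary: there the jets with moduli have codimension $n$, so a generic map meets them at isolated points only. Ruas and Trivedi \cite{RT} ask whether Lipschitz stable maps are dense outside the nice dimensions, and state the following conjecture. The passage of \cite{RT} that states it does not define Lipschitz stability; we read it with Definition~\ref{def:lip}.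

\medskip\noindent\textbf{Conjecture.} \emph{Let $\sigma(n,p)=n$ and let $N,P$ be manifolds of dimensions $n,p$ with $C^\infty_{pr}(N,P)\ne\emptyset$. Then the Lipschitz stable maps are dense in $C^\infty_{pr}(N,P)$.}

\medskip
Example~\ref{ex:lost} below shows why one would guess this: the modulus that obstructs smooth stability can be absorbed by a bi-Lipschitz change of coordinates as long as one looks only at the fiber through the singular point.

\subsection*{Results}
The conjecture is false, and where it fails it fails for all source and target manifolds.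

\begin{theorem}\label{thm:98}
Let $\dim N=9$, $\dim P=8$ and $C^\infty_{pr}(N,P)\neq\emptyset$, for example $N=S^9$, $P=\mathbb R^8$. Then $C^\infty_{pr}(N,P)$ contains a non-empty open set with no Lipschitz stable map.
\end{theorem}

\begin{theorem}\label{thm:boundary}
Let $(n,p)$ be a pair in the boundary of the nice dimensions other than $(8,6)$ and $(9,9)$, that is, one of $(9,8)$; $(n,7)$ with $n\ge10$; $(15,16)$, $(21,23)$, $(27,30)$; $(6e+8,7e+8)$ with $e\ge4$. Let $\dim N=n$, $\dim P=p$ and $C^\infty_{pr}(N,P)\ne\emptyset$. Then $C^\infty_{pr}(N,P)$ contains a non-empty open set with no Lipschitz stable map.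
\end{theorem}

\begin{theorem}\label{thm:beyond}
The conclusion of Theorem~\ref{thm:boundary} holds for every pair $(n,p)\ne(8,6)$ with $n>p$ and $\sigma(n,p)\le n$. Consequently, for $n>p$ and $(n,p)\neq(8,6)$, the Lipschitz stable maps are dense in $C^\infty_{pr}(N,P)$ for all $N,P$ of dimensions $n,p$ if and only if $(n,p)$ is in the nice dimensions.
\end{theorem}

We make no claim about $(8,6)$ and $(9,9)$; Remark~\ref{rem:open} says where the argument stops.

Each proof singles out a class $\mathcal A$ of jets, attaches a real number to the points where a map has a jet in $\mathcal A$, and shows that this number is preserved by bi-Lipschitz equivalence and changed by small perturbations. There are four constructions.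
\begin{center}
\begin{tabular}{llll}
\hline
dimensions & object carrying the modulus & $\operatorname{codim}\mathcal A$ & Section\\
\hline
$n=p+1$ & binary quartic & $9$ & \ref{sec:quartic}\\
$n\ge p+2$ & plane cubic & $n-p+7$ & \ref{sec:cubic}\\
$e=p-n\in\{1,2,3\}$ & net of conics & $6e+9$ & \ref{sec:net}\\
$e=p-n\ge4$ & pencil of quadrics & $6e+8$ & \ref{sec:pencil}\\
\hline
\end{tabular}
\end{center}
Section~\ref{sec:model} shows the mechanism on a map $\mathbb R^4\to\mathbb R^3$. Section~\ref{sec:tools} contains the local tools, and Section~\ref{sec:criterion} turns a local invariant into non-density. Theorem~\ref{thm:98} needs only Sections~\ref{sec:tools}--\ref{sec:quartic}. Theorem~\ref{thm:boundary} is completed in Section~\ref{sec:quadratic} and Theorem~\ref{thm:beyond} is proved in Section~\ref{sec:beyond}.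

\section{The mechanism in a model: binary quartics}\label{sec:model}

A map from a $9$-manifold to an $8$-manifold can have a point of rank $7$ at which, in suitable coordinates, it reads $(x,u)\mapsto(G(x,u),u)$ with $x\in\mathbb R^2$, $u\in\mathbb R^7$, and all $x$-derivatives of $G$ of orders $1,2,3$ vanish. These are $2+3+4=9$ conditions on a point of a $9$-manifold, so such points can be isolated and persist under perturbation. The leading term of $G(x,0)$ is then a binary quartic form, and quartics have a modulus.

\subsection*{The invariant of a binary quartic}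
Write $f=a_0x_1^4+4a_1x_1^3x_2+6a_2x_1^2x_2^2+4a_3x_1x_2^3+a_4x_2^4$ and put
\[
I=a_0a_4-4a_1a_3+3a_2^2,\qquad J=\det\begin{pmatrix}a_0&a_1&a_2\\a_1&a_2&a_3\\a_2&a_3&a_4\end{pmatrix},\qquad \mathsf j(f)=\frac{I^3}{I^3-27J^2}.
\]
We recall two facts of classical invariant theory: $I(f\circ A)=(\det A)^4I(f)$ and $J(f\circ A)=(\det A)^6J(f)$ for $A\in GL_2$; and $I^3-27J^2$ is the discriminant up to a non-zero constant, so it vanishes exactly when $f$ has a multiple complex linear factor or $f=0$. Since $I$ and $J$ have degrees $2$ and $3$ in $f$, it follows that $\mathsf j(\beta f\circ A)=\mathsf j(f)$ for $\beta\neq0$, $A\in GL_2(\mathbb R)$. For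
\[
f_\lambda=x_1^4+6\lambda x_1^2x_2^2+x_2^4
\]
we have $I=1+3\lambda^2$, $J=\lambda-\lambda^3$, $I^3-27J^2=1-18\lambda^2+81\lambda^4$, and so
\begin{equation}\label{eq:jquartic}
\mathsf j(f_\lambda)=\frac{(1+3\lambda^2)^3}{(1-9\lambda^2)^2},
\end{equation}
which is not constant on any interval.

\begin{example}[the modulus is lost]\label{ex:lost}
For $\lambda>-\frac13$ the form $f_\lambda=(x_1^2-x_2^2)^2+(6\lambda+2)x_1^2x_2^2$ is positive off $0$. For $\lambda,\lambda'>-\frac13$ put $H(x)=\big(f_\lambda(x)/f_{\lambda'}(x)\big)^{1/4}x$, $H(0)=0$. Then $f_{\lambda'}\circ H=f_\lambda$. The inverse of $H$ is given by the same formula with $\lambda,\lambda'$ exchanged, and both maps are Lipschitz because their derivatives are homogeneous of degree $0$ and smooth off $0$, hence bounded. So the functions $f_\lambda$, and the maps $(x,u)\mapsto(f_\lambda(x),u)$, are all bi-Lipschitz equivalent, whatever $\mathsf j(f_\lambda)$ is.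
\end{example}

\subsection*{The modulus returns in the unfolding}
A map whose quartic point persists under perturbation is not of the form $(f_\lambda(x),u)$: the first $x$-derivatives of $G$ must move with $u$. The smallest model is
\[
F_\lambda:\mathbb R^2\times\mathbb R^2\to\mathbb R\times\mathbb R^2,\qquad F_\lambda(x,u)=(f_\lambda(x)+u\cdot x,\ u),\qquad\lambda\ne\pm\tfrac13 .
\]
Suppose $F_{\lambda'}\circ\varphi=\psi\circ F_\lambda$ near $0$ with $\varphi,\psi$ bi-Lipschitz and fixing $0$. Nothing forces $\varphi$ or $\psi$ to respect the splitting into $x$ and $u$. Rescaling does. Put $x=\delta\xi$, $u=\delta^3\upsilon$, so that $F_\lambda(x,u)=(\delta^4(f_\lambda(\xi)+\upsilon\cdot\xi),\delta^3\upsilon)$, and let $(x',u')=\varphi(x,u)$. In the source, $u$ is much smaller than $x$, so changing $\upsilon$ moves $x'$ by $O(\delta^3)$ and $x'/\delta$ depends on $\xi$ alone in the limit $\delta\to0$. In the target, the first coordinate $O(\delta^4)$ is much smaller than $u$, and $u'$ is a component of $\psi(F_\lambda(x,u))$, so $u'/\delta^3$ depends on $\upsilon$ alone in the limit. We obtain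 two homeomorphisms $H(\xi)=\lim x'/\delta$ and $\theta(\upsilon)=\lim u'/\delta^3$ of $\mathbb R^2$. Points with the same $F_\lambda$-value go to points with the same $F_{\lambda'}$-value, so for each $\upsilon$ the map $H$ sends level sets of $f_\lambda+\upsilon\cdot\xi$ into level sets of $f_{\lambda'}+\theta(\upsilon)\cdot\xi'$.

Now exchange the roles: fix two points $\xi\ne\xi_*$ and let $\upsilon$ vary. They lie on one level set exactly when
\[
\upsilon\cdot(\xi-\xi_*)=f_\lambda(\xi_*)-f_\lambda(\xi),
\]
which is a line in the $\upsilon$-plane. The pair $(1,0),(0,0)$ gives the line $\upsilon_1=-1$; the pair $(1,0),(0,1)$ gives $\upsilon_1=\upsilon_2$. Every line arises: for a prescribed normal $d=\xi-\xi_*$ the right side is a polynomial of degree $3$ in $\xi_*$ and takes every real value. The image of such a line under $\theta$ lies in the line defined by $H\xi,H\xi_*$ and $f_{\lambda'}$. So $\theta$ maps lines to lines and is affine, $\theta(\upsilon)=A^T\upsilon+e$. An affine map of this form sends lines with normal $d$ to lines with normal $A^{-1}d$, so $H\xi-H\xi_*$ is parallel to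 $A^{-1}(\xi-\xi_*)$ for all pairs. This forces $H=\beta A^{-1}$ and then $f_{\lambda'}\circ H=\beta f_\lambda$, as the last paragraph of the proof of Lemma~\ref{lem:rigid} shows. Hence $\mathsf j(f_{\lambda'})=\mathsf j(f_\lambda)$. The non-linear $H$ of Example~\ref{ex:lost} cannot occur, because no $\theta$ can accompany it.

\section{Local tools}\label{sec:tools}

\subsection{Adapted coordinates}
Let $F:(\mathbb R^n,0)\to(\mathbb R^p,0)$ be a smooth germ of rank $p-l$ at $0$, and put $k=n-p+l=\dim\ker dF_0$. Choose linear coordinates $(Y,u)\in\mathbb R^l\times\mathbb R^{p-l}$ in the target such that $u\circ F$ is a submersion, and complete $u\circ F$ to coordinates $(x,u)$ in the source; we use the letter $u$ in both spaces. Then $F=(G,u)$, and the rank condition says $\partial_xG(0,0)=0$. Replacing $Y$ by $Y-G(0,u)$ we reach \emph{adapted coordinates}: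
\[
F(x,u)=(G(x,u),u),\qquad x\in\mathbb R^k,\quad G(0,u)=0,\quad\partial_xG(0,0)=0 .
\]
Put $G^0(x)=G(x,0)$. The difference $G(x,u)-G^0(x)$ vanishes for $x=0$ and for $u=0$, so it equals $\sum x_iu_jh_{ij}(x,u)$ with smooth $h_{ij}$. The values $h_{ij}(0)$ define a linear map $C:\mathbb R^{p-l}\to\operatorname{Hom}(\mathbb R^k,\mathbb R^l)$ with
\begin{equation}\label{eq:expand}
G(x,u)=G^0(x)+C(u)x+O(|u||x|^2+|u|^2|x|).
\end{equation}
Let $q(x)=B(x)x$ be the quadratic part of $G^0$, where $(x,y)\mapsto B(x)y$ is symmetric bilinear with values in $\mathbb R^l$. The differential of $\partial_xG$ at $0$ is $(x,u)\mapsto2B(x)+C(u)$. The following condition will come from transversality: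
\begin{equation}\label{eq:tau}
(x,u)\mapsto 2B(x)+C(u)\ \text{ maps }\mathbb R^n\text{ onto }\operatorname{Hom}(\mathbb R^k,\mathbb R^l).
\end{equation}

\begin{lemma}[change of adapted coordinates]\label{lem:coord}
Let $(G,u)$ and $(G',u')$ represent the same germ in two systems of adapted coordinates. There are a germ of diffeomorphism $h$ of $(\mathbb R^k,0)$ and $T\in GL_l(\mathbb R)$ with
\[
G'^0(h(x))=T\,G^0(x)+O(|x|\,|G^0(x)|).
\]
\end{lemma}

\begin{proof}
Let the source change send $(x,0)$ to $(h(x),a(x))$. Its differential maps the kernel $\{u=0\}$ onto the kernel $\{u'=0\}$, so $h$ is a diffeomorphism. The differential of the target change maps the image $\{Y=0\}$ onto $\{Y'=0\}$, so the target change sends $(Y,0)$ to $(TY+O(|Y|^2),O(|Y|))$ with $T$ invertible. Evaluating the germ at $(x,0)$ gives $a(x)=O(|G^0(x)|)$ and $G'(h(x),a(x))=TG^0(x)+O(|G^0(x)|^2)$. By \eqref{eq:expand}, $G'(h,a)-G'^0(h)=O(|h||a|)$.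
\end{proof}

In particular the order of vanishing of $G^0$ is well defined, and its leading form is well defined up to linear changes in $\mathbb R^k$ and $\mathbb R^l$.

\subsection{Submanifolds of jet space}
Fix $l$, $k=n-p+l$ and $s\ge1$. Identify $J^s(k,l)$ with the polynomial maps $\mathbb R^k\to\mathbb R^l$ of degree at most $s$ without constant term. Let $S\subset J^s(k,l)$ be a submanifold of jets with zero linear part such that the condition $j^sG^0\in S$ does not depend on the choice of adapted coordinates. Let $\mathcal A(S)\subset J^s(N,P)$ be the set of jets of rank $p-l$ with $j^sG^0\in S$. For $F=(G,u)$ and a point $b=(x_b,u_b)$ let $j^s_xG(b)\in J^s(k,l)$ be the $s$-jet at $0$ of $x\mapsto G(x_b+x,u_b)-G(b)$. A map $g$ is \emph{transverse to $\mathcal A$} at a point if $j^sg$ is, and $\mathcal A_g=(j^sg)^{-1}(\mathcal A)$.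

\begin{lemma}\label{lem:jets}
Let $\mathcal A=\mathcal A(S)$.
\begin{itemize}
\item[(a)] $\mathcal A$ is well defined on $s$-jets and is a submanifold of $J^s(N,P)$ with $\operatorname{codim}\mathcal A=\operatorname{codim}S$.
\item[(b)] Let $F=(G,u)$ be in adapted coordinates with $0\in\mathcal A_F$. Near $0$, $\mathcal A_F$ is the preimage of $S$ under $b\mapsto j^s_xG(b)$, and $F$ is transverse to $\mathcal A$ at $0$ if and only if this map is transverse to $S$ at $0$. Transversality implies \eqref{eq:tau}.
\item[(c)] Near each $(s+1)$-jet lying over $\mathcal A$, adapted coordinates can be chosen so that $j^{s+1}G^0$ depends continuously on the $(s+1)$-jet, among jets lying over $\mathcal A$.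
\end{itemize}
\end{lemma}

\begin{proof}
Fix a jet in $\mathcal A$ and coordinates $(x,u)$, $(Y,u)$ adapted to a representative. Let $g=(Y_g,u_g)$ have a nearby jet at a point $b$. Then $(x-x(b),u_g-u_g(b))$ are coordinates near $b$; let $\hat Y$ be $Y_g-Y_g(b)$ expressed in them, and let $\Xi(j^sg(b))\in J^s(k,l)$ be the $s$-jet of $\hat Y(\cdot,0)$ at $0$. It depends smoothly on $j^sg(b)$, because the $s$-jet of the inverse of a diffeomorphism depends smoothly on its $s$-jet. For fixed $b$, $g(b)$ and jet of $u_g$, the map $\Xi$ is linear and onto in the jet of $Y_g-Y_g(b)$, so $\Xi$ is a submersion. In the new coordinates $g-g(b)=(\hat Y,u)$. Its rank at $b$ is $p-l$ exactly when $\partial_x\hat Y(0)=0$, and then subtracting $\hat Y(0,u)$ gives adapted coordinates with $G^0=\hat Y(\cdot,0)$. So $\mathcal A=\Xi^{-1}(S)$ locally, which is (a); the same construction with $s+1$ in place of $s$ gives (c). For $g=F=(G,u)$ we have $\Xi(j^sF(b))=j^s_xG(b)$, which gives the first two claims of (b). Vectors tangent to $S$ have zero linear part, so transversality makes the linear part $b\mapsto\partial_xG(b)$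 a submersion at $0$, which is \eqref{eq:tau}.
\end{proof}

\subsection{Blow-ups of a bi-Lipschitz equivalence}
Two germs $F,F':(\mathbb R^n,0)\to(\mathbb R^p,0)$ are \emph{equivalent} if $F'\circ\varphi=\psi\circ F$, where $\varphi,\psi$ are germs of homeomorphisms fixing $0$ that are Lipschitz near $0$ together with their inverses; $L$ is a common Lipschitz constant. If $g_1=\psi g\varphi^{-1}$ as in Definition~\ref{def:lip}, the germs of $g$ at $a$ and of $g_1$ at $\varphi(a)$ are equivalent in any charts. Primes denote objects belonging to $F'$, and $\psi=(\psi_Y,\psi_u)$.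

A Lipschitz map need not have a derivative at $0$, but its rescalings $\varphi(\delta\,\cdot)/\delta$ are equi-Lipschitz on domains that exhaust the space. By the Arzel\`a--Ascoli theorem and a diagonal argument they converge locally uniformly along some sequence $\delta_i\to0$. All limits, and the symbol $o(\cdot)$, refer to a sequence chosen so that the finitely many families in question converge; we drop the index $i$. Passing to a subsequence does not change limits already obtained. The symbol $O(\cdot)$ is uniform for bounded rescaled variables. We use invariance of domain, invariance of dimension (linear spaces of different dimensions are not homeomorphic), and two consequences.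
\begin{itemize}
\item[(B1)] A continuous $T:\mathbb R^a\to\mathbb R^a$ with $|T(x)-T(y)|\ge c|x-y|$, $c>0$, is a homeomorphism onto $\mathbb R^a$: the image is open by invariance of domain and closed by completeness.
\item[(B2)] If a homeomorphism $T$ of $\mathbb R^a$ maps an affine subspace $E$ into an affine subspace $E'$ of the same dimension, then $T(E)=E'$: the set $T(E)$ is closed, and open in $E'$.
\end{itemize}

\begin{lemma}\label{lem:rank}
Equivalent germs have the same rank at $0$.
\end{lemma}

\begin{proof}
Let $\varphi(\delta\,\cdot)/\delta\to\Phi$ and $\psi(\delta\,\cdot)/\delta\to\Psi$. Both limits satisfy the hypothesis of (B1) with $c=1/L$, so they are homeomorphisms. Since $F(\delta\,\cdot)/\delta\to dF_0$ locally uniformly, $dF'_0\circ\Phi=\Psi\circ dF_0$. Hence $\Psi$ maps $\operatorname{im}dF_0$ homeomorphically onto $\operatorname{im}dF'_0$.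
\end{proof}

So equivalent germs have adapted coordinates with the same $k$ and $l$. The next lemma produces the maps $H$ and $\theta$ of Section~\ref{sec:model}; the scales $\delta$ for $x$ and $\varepsilon$ for $u$ are independent.

\begin{lemma}[two limits]\label{lem:limits}
Let $F,F'$ be equivalent germs in adapted coordinates and let $\delta_i,\varepsilon_i\to0$. After passing to a subsequence there are homeomorphisms $H$ of $\mathbb R^k$, with $H(0)=0$, and $\theta$ of $\mathbb R^{p-l}$ such that:
\begin{itemize}
\item[(a)] $\varphi\big((\delta\xi,0)+o(\delta)\big)=(\delta H\xi,0)+o(\delta)$ and $\varphi^{-1}\big((\delta\xi',0)+o(\delta)\big)=(\delta H^{-1}\xi',0)+o(\delta)$;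
\item[(b)] $\psi_u\big((0,\varepsilon\upsilon)+o(\varepsilon)\big)=\varepsilon\theta(\upsilon)+o(\varepsilon)$;
\item[(c)] if $G^0=f+O(|x|^{r+1})$ with $f$ homogeneous of degree $r\ge2$, possibly zero, then $G'^0=f'+O(|x|^{r+1})$ with $f'$ homogeneous of degree $r$, and $f(\xi)=f(\xi_*)$ if and only if $f'(H\xi)=f'(H\xi_*)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi(\delta\xi,0)=(x',u')$ and $x'/\delta\to H(\xi)$. Since $F(\delta\xi,0)=O(\delta^2)$, we have $u'=\psi_u(F(\delta\xi,0))=O(\delta^2)$. From $|\varphi(\delta\xi,0)-\varphi(\delta\xi_*,0)|\ge\delta|\xi-\xi_*|/L$ and $u'=o(\delta)$ we get $|H\xi-H\xi_*|\ge|\xi-\xi_*|/L$, and (B1) applies. The first formula follows because $\varphi$ is Lipschitz. The second follows by applying the Lipschitz map $\varphi^{-1}$ to $\varphi(\delta H^{-1}\xi',0)=(\delta\xi',0)+o(\delta)$.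

(b) Let $\varepsilon^{-1}\psi_u(0,\varepsilon\upsilon)\to\theta(\upsilon)$. Since $F(0,u)=(0,u)$, we have $\psi_Y(0,\varepsilon\upsilon)=G'(\varphi(0,\varepsilon\upsilon))=O(\varepsilon^2)$, because $G'$ vanishes to second order at $0$. So the lower bound $|\psi(0,\varepsilon\upsilon)-\psi(0,\varepsilon\upsilon_*)|\ge\varepsilon|\upsilon-\upsilon_*|/L$ passes to $\theta$, and (B1) applies. The formula follows because $\psi$ is Lipschitz.

(c) Now $F(\delta\xi,0)=O(\delta^r)$, so $u'=O(\delta^r)$ and $G'(x',u')=O(\delta^r)$. By \eqref{eq:expand}, $G'^0(x')=G'(x',u')+O(\delta^{r+1})$. Suppose $G'^0=g_m+O(|x|^{m+1})$ with $g_m\ne0$ homogeneous of degree $m<r$. Then $g_m(x')=O(\delta^{m+1})$, so $g_m(x'/\delta)=O(\delta)$ and $g_m\circ H=0$. As $H$ is onto, $g_m=0$, a contradiction. Hence $G'(x',u')=\delta^rf'(x'/\delta)+O(\delta^{r+1})$. If $f(\xi)=f(\xi_*)$, then $F(\delta\xi,0)-F(\delta\xi_*,0)=O(\delta^{r+1})$, the values of $F'\varphi=\psi F$ differ by $O(\delta^{r+1})$, and division by $\delta^r$ gives $f'(H\xi)=f'(H\xi_*)$. For the converse exchange $F$ and $F'$ and use $\varphi^{-1},\psi^{-1}$;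 by (a) the map $H$ is replaced by $H^{-1}$.
\end{proof}

\subsection{Rigidity}
We recall the fundamental theorems of affine and of projective geometry over $\mathbb R$: a bijection of $\mathbb R^k$, $k\ge2$, that maps every line onto a line is affine; a bijection of $\mathbb{RP}^{k-1}$, $k\ge3$, that maps every projective line onto a projective line is induced by an element of $GL_k(\mathbb R)$.

\begin{lemma}[affine rigidity]\label{lem:rigid}
Let $k\ge2$, $r\ge3$, and let $f,f'$ be homogeneous polynomials of degree $r$ on $\mathbb R^k$, where $f'=0$ is allowed and $f$ satisfies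
\begin{itemize}
\item[(E)] for every $d\ne0$ the function $\xi\mapsto f(\xi+d)-f(\xi)$ maps $\mathbb R^k$ onto $\mathbb R$.
\end{itemize}
Let $C,C':\mathbb R^M\to(\mathbb R^k)^*$ be linear and onto, $H$ a homeomorphism of $\mathbb R^k$ with $H(0)=0$, and $\theta$ a homeomorphism of $\mathbb R^M$. Suppose that for all $\xi,\xi_*,\upsilon$
\begin{equation}\label{eq:levels}
f(\xi)+C(\upsilon)\xi=f(\xi_*)+C(\upsilon)\xi_*\ \Longrightarrow\ f'(H\xi)+C'(\theta\upsilon)H\xi=f'(H\xi_*)+C'(\theta\upsilon)H\xi_* .
\end{equation}
Then $H$ is linear and $f'\circ H=\beta f$ for some $\beta\neq0$.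
\end{lemma}

\begin{proof}
\emph{Hyperplanes.} For $\xi\ne\xi_*$ the set $P(\xi,\xi_*)=\{\upsilon:C(\upsilon)(\xi-\xi_*)=f(\xi_*)-f(\xi)\}$ is an affine hyperplane, because $C$ is onto. By \eqref{eq:levels}, $\theta$ maps it into $\{\upsilon':C'(\upsilon')(H\xi-H\xi_*)=f'(H\xi_*)-f'(H\xi)\}$, which is a hyperplane because $C'$ is onto and $H$ is injective; by (B2) it maps onto. By (E), every hyperplane $\{C(\upsilon)d=z\}$ with $d\neq0$, $z\in\mathbb R$ has the form $P(\xi+d,\xi)$.

\emph{Descent to $(\mathbb R^k)^*$.} These hyperplanes see $\upsilon$ only through $C(\upsilon)$, so we pass to the quotient. A fiber $C^{-1}(\gamma)$ is the intersection of $k$ hyperplanes $\{C(\upsilon)d_i=\gamma d_i\}$ with $d_i$ a basis. Its image is a non-empty intersection of $k$ hyperplanes $\{C'(\upsilon')d_i'=z_i'\}$ and is homeomorphic to $\mathbb R^{M-k}$. So the $d'_i$ are independent and the image is a fiber of $C'$. Hence there is a map $\bar\theta$ of $(\mathbb R^k)^*$ with $C'\theta=\bar\theta C$. It is onto because $C'\theta$ is onto, and injective because $\theta$ maps disjoint fibers onto disjoint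 fibers. It is continuous with continuous inverse because $C$ and $C'$ are continuous open surjections. It maps every affine hyperplane onto an affine hyperplane. A line is an intersection of $k-1$ hyperplanes, so its image is an affine subspace homeomorphic to $\mathbb R$, a line. Therefore $\bar\theta$ is affine: $\bar\theta(\gamma)=\gamma\circ A+e$ with $A\in GL_k(\mathbb R)$, $e\in(\mathbb R^k)^*$.

\emph{Linearity of $H$.} For $\xi\ne\xi_*$ put $d=\xi-\xi_*$, $d'=H\xi-H\xi_*$. By \eqref{eq:levels}, $\bar\theta(\gamma)d'=\gamma Ad'+ed'$ is constant on the hyperplane $\{\gamma:\gamma d=f(\xi_*)-f(\xi)\}$, so $Ad'\in\mathbb Rd$. Thus $K=AH$ has $K(\xi)-K(\xi_*)$ parallel to $\xi-\xi_*$. With $\xi_*=0$ this gives $K(\xi)=\beta(\xi)\xi$, $\beta(\xi)\neq0$. For independent $\xi,\xi_*$ the relation $\beta(\xi)\xi-\beta(\xi_*)\xi_*=t(\xi-\xi_*)$ gives $\beta(\xi)=t=\beta(\xi_*)$. Any two non-zero vectors are both independent of a third, since $k\ge2$, so $\beta$ is constant and $H=\beta A^{-1}$. Given $\xi\ne0$, choose $\gamma=C(\upsilon)$ with $\gamma\xi=-f(\xi)$ and take $\xi_*=0$ in \eqref{eq:levels}: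
\[
f'(H\xi)=-\bar\theta(\gamma)H\xi=-\beta\gamma\xi-eH\xi=\beta f(\xi)-eH\xi .
\]
The terms $f'\circ H$ and $\beta f$ have degree $r$ and $eH$ has degree $1$, so $eH=0$ and $f'\circ H=\beta f$.
\end{proof}

Surjectivity of $C$ and $C'$ cannot be dropped: with $C=C'=0$, the map $H$ of Example~\ref{ex:lost} satisfies \eqref{eq:levels}.

\begin{proposition}\label{prop:hyper}
Let $F,F'$ be equivalent germs in adapted coordinates with $l=1$, $k\ge2$, and $G^0=f+O(|x|^{r+1})$, $G'^0=f'+O(|x|^{r+1})$ with $f,f'$ homogeneous of degree $r\ge3$. If $f$ satisfies \textup{(E)} and $C,C'$ are onto $(\mathbb R^k)^*$, then $f'\circ H=\beta f$ for some $H\in GL_k(\mathbb R)$ and $\beta\ne0$.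
\end{proposition}

\begin{proof}
Take $\varepsilon=\delta^{r-1}$ in Lemma~\ref{lem:limits}; this is the weight for which $f(x)$ and $C(u)x$ have the same size. The error terms in \eqref{eq:expand} are $O(\delta^{r+1}+\delta^{2r-1})=O(\delta^{r+1})$, so
\begin{equation}\label{eq:scaled}
F(\delta\xi,\varepsilon\upsilon)=\big(\delta^r(f(\xi)+C(\upsilon)\xi)+O(\delta^{r+1}),\ \varepsilon\upsilon\big).
\end{equation}
Let $\varphi(\delta\xi,\varepsilon\upsilon)=(x',u')$. Since $r\ge3$ we have $\varepsilon=o(\delta)$, and (a) gives $x'/\delta\to H\xi$. Since $\delta^r=o(\varepsilon)$ and $u'=\psi_u(F(\delta\xi,\varepsilon\upsilon))$, (b) gives $u'/\varepsilon\to\theta(\upsilon)$. By \eqref{eq:scaled} for $F'$,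
\[
\delta^{-r}G'(x',u')\to f'(H\xi)+C'(\theta\upsilon)H\xi .
\]
If $f(\xi)+C(\upsilon)\xi=f(\xi_*)+C(\upsilon)\xi_*$, then $F(\delta\xi,\varepsilon\upsilon)-F(\delta\xi_*,\varepsilon\upsilon)=O(\delta^{r+1})$, so the values of $F'\varphi=\psi F$ differ by $O(\delta^{r+1})$. Dividing first components by $\delta^r$ gives \eqref{eq:levels}, and Lemma~\ref{lem:rigid} applies with $M=p-1$.
\end{proof}

\begin{lemma}[projective rigidity]\label{lem:proj}
Let $k\ge3$ and let $K:\mathbb R^k\setminus0\to\mathbb R^k\setminus0$ be continuous. Suppose that two vectors are parallel if and only if their images are, and that three pairwise non-parallel vectors are linearly dependent if and only if their images are. Then there is $T\in GL_k(\mathbb R)$ with $K(d)$ parallel to $Td$ for all $d\neq0$.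
\end{lemma}

\begin{proof}
$K$ induces an injective continuous map of $\mathbb{RP}^{k-1}$. Its image is compact, and open by invariance of domain, so the map is bijective. A third point lies on the line through two given points if and only if the same holds for the images, so lines are mapped onto lines.
\end{proof}

\section{From a local invariant to non-density}\label{sec:criterion}

The Whitney strong topology on $C^\infty(N,P)$ has as a base the sets $\{g:j^sg(N)\subset\mathcal O\}$ with $s\ge0$ and $\mathcal O\subset J^s(N,P)$ open. We use these standard facts.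
\begin{itemize}
\item[(T1)] $C^\infty(N,P)$ is a Baire space and the proper maps form an open subset, so residual subsets of $C^\infty_{pr}(N,P)$ are dense.
\item[(T2)] (Thom) The maps transverse to a given submanifold of $J^s(N,P)$ form a residual set. If the codimension exceeds $n$, transverse means disjoint.
\item[(T3)] A set of maps that is open for $C^s$-convergence on a compact subset of $N$ is open. A smooth family $g_t$ with $g_t=g_0$ outside a compact set is continuous in $t$.
\end{itemize}

Each of our constructions supplies the following \emph{data}: a submanifold $\mathcal A\subset J^s(N,P)$; a set $\mathcal G$, open in the set of $(s+1)$-jets lying over $\mathcal A$; a continuous function $\mu:\mathcal G\to\mathbb R$; and a residual set $\mathcal R\subset C^\infty_{pr}(N,P)$ of maps transverse to $\mathcal A$. The sets $\mathcal A,\mathcal G$ and the function $\mu$ are defined by conditions independent of coordinates. A point $a\in\mathcal A_g$ is \emph{good} for $g$ if $g$ is transverse to $\mathcal A$ at $a$ and $j^{s+1}g(a)\in\mathcal G$; then $\mu(g,a)=\mu(j^{s+1}g(a))$. Near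 a jet of $\mathcal A$ write $\mathcal A=\Theta^{-1}(0)$ with $\Theta$ a submersion. Transversality at $a$ means that $\Theta\circ j^sg$ is a submersion at $a$, an open condition on $j^{s+1}g(a)$. Hence:
\begin{itemize}
\item[(O)] if $a$ is good for $g$, $b\in\mathcal A_{\tilde g}$, and $j^{s+1}\tilde g(b)$ is close to $j^{s+1}g(a)$, then $b$ is good for $\tilde g$ and $\mu(\tilde g,b)$ is close to $\mu(g,a)$.
\end{itemize}
In each case we verify three properties.
\begin{itemize}
\item[(S1)] \emph{Invariance.} If $a$ is good for $g$, $g_1\in\mathcal R$, and $g_1\varphi=\psi g$ near $a$ with $\varphi,\psi$ bi-Lipschitz, then $\varphi(a)$ is good for $g_1$ and $\mu(g_1,\varphi(a))=\mu(g,a)$.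
\item[(S2)] \emph{Variation.} If $a$ is good for $g$, there is a smooth family $g_t$, $g_0=g$, equal to $g$ outside a compact subset of any prescribed neighborhood of $a$, with $a\in\mathcal A_{g_t}$ and $t\mapsto\mu(g_t,a)$ not constant on any neighborhood of $0$. By (O), $a$ is good for $g_t$ and $\mu(g_t,a)$ is continuous for small $|t|$.
\item[(S3)] \emph{Existence.} There is a germ $F_0:(\mathbb R^n,0)\to(\mathbb R^p,0)$ for which $0$ is good.
\end{itemize}
In (S1) we do not assume that $\varphi(a)\in\mathcal A_{g_1}$. This has to be proved, and $\mathcal R$ serves to exclude degenerate alternatives.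

\begin{proposition}\label{prop:criterion}
If \textup{(S1)--(S3)} hold, $\operatorname{codim}\mathcal A=n$ and $C^\infty_{pr}(N,P)\neq\emptyset$, then $C^\infty_{pr}(N,P)$ contains a non-empty open set with no Lipschitz stable map.
\end{proposition}

\begin{proof}
Let $U$ be the set of proper maps that have a good point.

\emph{$U$ is open.} Let $a$ be good for $g_0$. Since $\operatorname{codim}\mathcal A=n$, the map $\Theta\circ j^sg_0$ is a diffeomorphism from a neighborhood of $a$ to a neighborhood of $0\in\mathbb R^n$. If $g$ is $C^{s+1}$-close to $g_0$ on a compact neighborhood of $a$, then $\Theta\circ j^sg$ is $C^1$-close to it and has a zero $b$ near $a$. By (O), $b$ is good for $g$.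

\emph{$U$ is non-empty.} Take a proper map $g$, charts centered at a point and at its image, and a bump function $\chi$ equal to $1$ near $0$. For small $\epsilon$ both $g$ and $F_0$ map the support of $\chi(\cdot/\epsilon)$ into a ball of the target chart, so $g+\chi(\cdot/\epsilon)(F_0-g)$ is defined. It differs from $g$ only on a compact set, so it is proper, and its germ at $0$ is $F_0$.

\emph{No $g\in U$ is Lipschitz stable.} Suppose $g\in U$ is, and let $W$ be an open neighborhood as in Definition~\ref{def:lip}. By (T1) there is $g_1\in W\cap U\cap\mathcal R$. Let $a$ be good for $g_1$ and let $g_t$ now denote the family (S2) starting at $g_1$; by (T3) it stays in $W$ for small $|t|$. Both $g_1$ and $g_t$ are equivalent to $g$, so $g_1=\psi_tg_t\varphi_t^{-1}$ with locally bi-Lipschitz $\varphi_t,\psi_t$. By (S1), $\mu(g_t,a)=\mu(g_1,\varphi_t(a))$ with $\varphi_t(a)\in\mathcal A_{g_1}$. The set $\mathcal A_{g_1}$ is a submanifold of dimension $0$ of a second countable space, hence countable. But $\mu(g_t,a)$ is continuous and non-constant, so it takes uncountably many values.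
\end{proof}

No control on $\varphi_t$ is available, so $\varphi_t(a)$ may be far from $a$. This is why the argument counts all points of $\mathcal A_{g_1}$ and why $g_1$ is chosen in $\mathcal R$.

\section{The case $n=p+1$ and the proof of Theorem~\ref{thm:98}}\label{sec:quartic}

Let $n=p+1$, $p\ge8$; the values $p>8$ are needed in Section~\ref{sec:beyond}. Take $l=1$, $k=2$, $s=3$.

\subsection*{Data}
Let $S=\{0\}\subset J^3(2,1)$ and $\mathcal A=\mathcal A(S)$, the jets of rank $p-1$ with $j^3G^0=0$. The condition is independent of coordinates by Lemma~\ref{lem:coord}, and $\operatorname{codim}\mathcal A=9$ by Lemma~\ref{lem:jets}. At a point of $\mathcal A_g$ write $G^0=f+O(|x|^5)$ with $f$ a binary quartic, determined up to $f\mapsto\beta f\circ A$. Let $\mathcal G$ be given by: $f$ has non-zero discriminant; put $\mu=\mathsf j(f)$. By Lemma~\ref{lem:jets}(c), $\mathcal G$ is open and $\mu$ is continuous. Let $\mathcal R$ be the set of proper maps transverse to $\mathcal A$. As $B=0$ on $\mathcal A$, \eqref{eq:tau} says that transversality at a point of $\mathcal A_g$ makes $C$ onto $(\mathbb R^2)^*$.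

\subsection*{Existence}
Let $u=(c,b,a,w)\in\mathbb R^2\times\mathbb R^3\times\mathbb R^2\times\mathbb R^{p-8}$ and $F_0=(G,u)$ with
\begin{equation}\label{eq:F0quartic}
G=f_\lambda(x)+c\cdot x+b_1x_1^2+b_2x_1x_2+b_3x_2^2+a_1x_1^2x_2+a_2x_1x_2^2,\qquad\lambda\neq\pm\tfrac13 .
\end{equation}
The differentials at $0$ of the first and second $x$-derivatives of $G$ are $c$ and $(2b_1,b_2,2b_3)$. The third derivatives are $(24x_1,\ 24\lambda x_2+2a_1,\ 24\lambda x_1+2a_2,\ 24x_2)$, an invertible linear function of $(x,a)$. So $j^3_xG$ is a submersion at $0$, and $0$ is good by Lemma~\ref{lem:jets}(b).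

\subsection*{Variation}
In adapted coordinates at a good point $a$, add $t\chi(x,u)\kappa(x)$ to $G$, with $\chi$ a bump function equal to $1$ near $0$ and $\kappa$ a quartic form. Near $0$ we have $G_t=G+t\kappa$, so $a\in\mathcal A_{g_t}$ with quartic $f+t\kappa$. By \eqref{eq:jquartic} there is a quartic $f_*$ of non-zero discriminant with $\mathsf j(f_*)\ne\mathsf j(f)$; take $\kappa=f_*-f$. Then $\mathsf j(f+t\kappa)$ is a rational function of $t$ with different finite values at $t=0$ and $t=1$, so it is not constant near $0$.

\subsection*{Invariance}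
We prove (S1) in a form that asks less of the second germ.

\begin{proposition}\label{prop:S1quartic}
Let $F,F'$ be equivalent germs, $0$ good for $F$, and suppose $F'$ is transverse to $\mathcal A$ at $0$ if $0\in\mathcal A_{F'}$. Then $0$ is good for $F'$ and $\mu(F',0)=\mu(F,0)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rank}, $F'$ has rank $p-1$. By Lemma~\ref{lem:limits}(c) with $r=4$, $G'^0=f'+O(|x|^5)$ with $f'$ quartic. So $0\in\mathcal A_{F'}$, both germs are transverse to $\mathcal A$, and $C,C'$ are onto. The quartic $f$ satisfies (E): the cubic part of $\xi\mapsto f(\xi+d)-f(\xi)$ is $df_\xi(d)$, which is not zero, since otherwise $f$ would be a multiple of the fourth power of a linear form; and a polynomial of degree $3$ is onto $\mathbb R$ already on a line through $0$ on which its cubic part is non-zero. Proposition~\ref{prop:hyper} gives $f'\circ H=\beta f$ with $H\in GL_2(\mathbb R)$, $\beta\ne0$. So $f'$ has non-zero discriminant and $\mathsf j(f')=\mathsf j(f)$.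
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:98}]
For $p=8$ we have $\operatorname{codim}\mathcal A=9=n$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

Since $\sigma(9,8)=9$ and every smooth map $S^9\to\mathbb R^8$ is proper, the conjecture is false.

\section{The case $n\ge p+2$: plane cubics}\label{sec:cubic}

Let $n\ge p+2$, $p\ge7$, and take $l=1$, $k=n-p+1\ge3$, $s=2$. Now $G^0$ is a function of $k$ variables, and the modulus is carried by a cubic form on a $3$-dimensional kernel of its Hessian. The new difficulty is the remaining $k-3$ variables, in which $G^0$ is quadratic.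

\subsection*{Plane cubics}
We recall the textbook facts. A ternary cubic form $f$ is \emph{smooth} if $df\neq0$ on $\mathbb C^3\setminus0$; a smooth cubic is irreducible over $\mathbb C$. The $j$-invariant $\mathsf j(f)$ is a rational function with rational coefficients on the space of cubic forms; it is finite on smooth cubics, takes every complex value on them, and satisfies $\mathsf j(\beta f\circ A)=\mathsf j(f)$. Every smooth cubic is equivalent over $\mathbb C$ to a member of the family
\[
f_\lambda=x_1^3+x_2^3+x_3^3+6\lambda x_1x_2x_3 ,
\]
so $\lambda\mapsto\mathsf j(f_\lambda)$ is a non-constant rational function. The form $f_\lambda$ is smooth if $1+8\lambda^3\ne0$: the equations $x_1^2=-2\lambda x_2x_3$, $x_2^2=-2\lambda x_3x_1$, $x_3^2=-2\lambda x_1x_2$ multiply to $(1+8\lambda^3)(x_1x_2x_3)^2=0$, and if one $x_i$ vanishes then so do the other two.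

\subsection*{Data}
Let $S\subset J^2(k,1)$ be the set of quadratic forms $Q$ of corank $3$, and $\mathcal A=\mathcal A(S)$; by Lemma~\ref{lem:coord} the quadratic part $Q$ of $G^0$ is determined up to $Q\mapsto\beta Q\circ A$. In coordinates $(x,z)\in\mathbb R^3\times\mathbb R^{k-3}$ in which the block $Q_{zz}$ is invertible, a form has corank $3$ exactly when the symmetric $3\times3$ matrix $Q_{xx}-Q_{xz}Q_{zz}^{-1}Q_{zx}$ vanishes. These $6$ equations and the $k$ equations for the linear part are independent, so $\operatorname{codim}\mathcal A=k+6=n-p+7$.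

At a point of $\mathcal A_g$ let $f$ be the restriction to $\ker Q$ of the cubic part of $G^0$. It is determined up to $f\mapsto\beta f\circ A$. Indeed, in Lemma~\ref{lem:coord} let $A=dh_0$ and $x\in\ker Q$. Then $G^0(x)=f(x)+O(|x|^4)$, the error term of the lemma is $O(|x|^4)$, and $Q'(h(x))=Q'(Ax+O(|x|^2))=O(|x|^4)$ because $Ax\in\ker Q'$; so $f'(Ax)=Tf(x)$. For $d\in\ker Q$ let $Q_d(\xi)=df_\xi(d)$, a quadratic form on $\ker Q$. Let $\mathcal G$ be given by three conditions: $Q$ is semidefinite; $f$ is smooth; $Q_d$ is indefinite for all $d\neq0$. Put $\mu=\mathsf j(f)$. Along $\mathcal A$ the rank of $Q$ is constant, so its signature is locally constant and $\ker Q$ has a continuous local basis; with Lemma~\ref{lem:jets}(c) and compactness of the unit sphere in $d$, it follows that $\mathcal G$ is open and $\mu$ continuous. Let $\mathcal R$ be the set of proper maps transverse to $\mathcal A$.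

The third condition gives (E): the quadratic part of $\xi\mapsto f(\xi+d)-f(\xi)$ is $Q_d$, so this function is unbounded above and below. Without it (E) can fail: for $f_0$ and $d=(1,1,1)$ the form $Q_d=3|\xi|^2$ is definite and the function is bounded below.

\subsection*{Normal form}
Let $Q$ be semidefinite of corank $3$. After changing the sign of $Y$ and a linear change, $Q=|z|^2$. The Morse lemma with parameters $(x,u)$ gives new coordinates $z$, centered at the critical point $\zeta(x,u)$ of $G$ in the $z$-direction, in which $G=\Gamma(x,u)+|z|^2$. Here $\zeta(x,0)=O(|x|^2)$ because $\partial_x\partial_zG(0)=0$, so $\Gamma(x,0)=f(x)+O(|x|^4)$. Subtracting $\Gamma(0,u)$ from $Y$ we obtain adapted coordinates with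
\begin{equation}\label{eq:normal}
F=(\Gamma(x,u)+|z|^2,\ u),\qquad\Gamma(x,u)=f(x)+C(u)x+O(|x|^4+|u||x|^2+|u|^2|x|),
\end{equation}
where $C:\mathbb R^{p-1}\to(\mathbb R^3)^*$ is linear; the expansion follows as in \eqref{eq:expand}. The equations of $S$ pull back under $j^2_{(x,z)}G$ to
\begin{equation}\label{eq:thetacubic}
(\partial_x\Gamma,\ 2z,\ \partial_x^2\Gamma)=0 ,
\end{equation}
and transversality means that the left side is a submersion at $0$. The differential of $\partial_x\Gamma$ at $0$ is $C(u)$, so transversality makes $C$ onto.

\subsection*{Existence and variation}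
Let $|\lambda|>1$, so $f_\lambda$ is smooth. For $d=(d_1,d_2,d_3)$ the matrix of $Q_d$ is
\[
3\begin{pmatrix}d_1&\lambda d_3&\lambda d_2\\\lambda d_3&d_2&\lambda d_1\\\lambda d_2&\lambda d_1&d_3\end{pmatrix}.
\]
If it is semidefinite, its principal $2\times2$ minors are non-negative: $d_1d_2\ge\lambda^2d_3^2$, $d_2d_3\ge\lambda^2d_1^2$, $d_3d_1\ge\lambda^2d_2^2$. Multiplying gives $(d_1d_2d_3)^2\ge\lambda^6(d_1d_2d_3)^2$, so some $d_i$ is zero, and then the two inequalities with $d_i$ on the left give $d=0$. So $Q_d$ is indefinite for $d\ne0$. Let $u=(c,a,w)\in\mathbb R^3\times\mathbb R^3\times\mathbb R^{p-7}$ and let $F_0$ be given by \eqref{eq:normal} with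
\begin{equation}\label{eq:F0cubic}
\Gamma=f_\lambda(x)+c\cdot x+a_1x_2x_3+a_2x_3x_1+a_3x_1x_2 .
\end{equation}
The differential of $\partial_x\Gamma$ at $0$ is $c$. The matrix $\partial_x^2\Gamma$ is linear in $(x,a)$, with diagonal entries $6x_i$ and off-diagonal entries $6\lambda x_i+a_i$; this is an isomorphism onto the symmetric $3\times3$ matrices. So \eqref{eq:thetacubic} is a submersion at $0$ and (S3) holds. For (S2), add $t\chi(x,z,u)\kappa(x)$ to the first component in \eqref{eq:normal}, with $\kappa=f_*-f$ and $f_*$ a smooth real cubic with $\mathsf j(f_*)\neq\mathsf j(f)$. The $2$-jet at $0$ is unchanged, the cubic becomes $f+t\kappa$, and $\mathsf j(f+t\kappa)$ is a rational function of $t$ with different finite values at $0$ and $1$.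

\subsection*{Invariance}

\begin{proposition}\label{prop:S1cubic}
Proposition~\ref{prop:S1quartic} holds for the data of this section.
\end{proposition}

\begin{proof}
Let $F$ be as in \eqref{eq:normal}. By Lemma~\ref{lem:rank}, $F'$ has rank $p-1$. It suffices to show that $0\in\mathcal A_{F'}$ with $Q'$ semidefinite and that $f'\circ H=\beta f$ with $H\in GL_3(\mathbb R)$, $\beta\ne0$. For then $f'$ is smooth, $Q'_{Hd}\circ H=\beta Q_d$ is indefinite, and $\mathsf j(f')=\mathsf j(f)$.

If $n=p+2$, there is no $z$. Lemma~\ref{lem:limits}(c) with $r=3$ gives $Q'=0$, so $0\in\mathcal A_{F'}$ and $C'$ is onto, and Proposition~\ref{prop:hyper} applies. Let $n\ge p+3$ from now on.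

\emph{Step 1: the Hessian of $F'$.} Lemma~\ref{lem:limits}(c) with $r=2$ gives a homeomorphism $H_0$ of $\mathbb R^k$, $H_0(0)=0$, such that $|z|=|z_*|$ if and only if $Q'(H_0(x,z))=Q'(H_0(x_*,z_*))$. So $Q'\circ H_0=\tau(|z|^2)$ with $\tau$ continuous and injective on $[0,\infty)$, hence strictly monotone, and $\tau(0)=0$. Therefore $Q'$ does not change sign. The kernel of a semidefinite form is its zero set, here $H_0(\{z=0\})$, which is homeomorphic to $\mathbb R^3$. So $0\in\mathcal A_{F'}$, $F'$ can be brought to the form \eqref{eq:normal}, and $C'$ is onto.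

\emph{Step 2: scaling.} Apply Lemma~\ref{lem:limits} in these coordinates with $\varepsilon=\delta^2$, obtaining $H_0$ and $\theta$. By (c), $H_0$ maps $\{z=0\}$ onto $\{z'=0\}$, so $H_0(\xi,0)=(H\xi,0)$ with $H$ a homeomorphism of $\mathbb R^3$, $H(0)=0$, and by (a)
\begin{equation}\label{eq:Hcubic}
\begin{array}{l}
\varphi\big((\delta\xi,0,0)+o(\delta)\big)=(\delta H\xi,0,0)+o(\delta),\\[3pt]
\varphi^{-1}\big((\delta\xi',0,0)+o(\delta)\big)=(\delta H^{-1}\xi',0,0)+o(\delta).
\end{array}
\end{equation}
Put $\alpha_\upsilon=f+C(\upsilon)$ and $\alpha'_{\upsilon'}=f'+C'(\upsilon')$, functions on $\mathbb R^3$. By \eqref{eq:normal}, if $x/\delta\to\xi$ and $u/\delta^2\to\upsilon$ then $\delta^{-3}\Gamma(x,u)\to\alpha_\upsilon(\xi)$, and the same holds with primes.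

The argument of Proposition~\ref{prop:hyper} does not apply, because \eqref{eq:Hcubic} gives only $z'=o(\delta)$, so $|z'|^2$ may be larger than the terms of order $\delta^3$ that we want to see. Semidefiniteness replaces it. The fiber $\Gamma(x,u)+|z|^2=Y$ projects onto the sublevel set $\{x:\Gamma(x,u)\le Y\}$, and the level set is recovered as its boundary. For an indefinite Hessian the projection would be a full neighborhood and carry no information.

\emph{Step 3: sublevel sets.} Fix $\upsilon$ and $y\in\mathbb R$. Put $e_\delta=(\delta^3y,\delta^2\upsilon)$ and $\psi(e_\delta)=(Y'_\delta,u'_\delta)$; by (b), $u'_\delta/\delta^2\to\theta(\upsilon)$. Pass to a subsequence, depending on $\upsilon$ and $y$ only, with $Y'_\delta/\delta^3\to y'\in[-\infty,\infty]$.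

Let $\alpha_\upsilon(\xi)<y$; such $\xi$ exist, since $\alpha_\upsilon$ has degree $3$. For small $\delta$ we have $\Gamma(\delta\xi,\delta^2\upsilon)<\delta^3y$, so there is $z=O(\delta^{3/2})$ with $F(\delta\xi,z,\delta^2\upsilon)=e_\delta$. The image of this point under $\varphi$ has $F'$-value $\psi(e_\delta)$, so it has the form $(x',z',u'_\delta)$ with $Y'_\delta=\Gamma'(x',u'_\delta)+|z'|^2$, and $x'/\delta\to H\xi$, $z'=o(\delta)$ by \eqref{eq:Hcubic}. This gives two facts: $Y'_\delta=o(\delta^2)$; and, since $|z'|^2\ge0$,
\begin{equation}\label{eq:sub1}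
\alpha_\upsilon(\xi)<y\ \Longrightarrow\ \alpha'_{\theta(\upsilon)}(H\xi)\le y' .
\end{equation}
Conversely let $\alpha'_{\theta(\upsilon)}(\xi')<y'$. For small $\delta$ we have $\Gamma'(\delta\xi',u'_\delta)<Y'_\delta$, so there is $z'$ with $|z'|^2=Y'_\delta-\Gamma'(\delta\xi',u'_\delta)=o(\delta^2)$ and $F'(\delta\xi',z',u'_\delta)=\psi(e_\delta)$. The preimage under $\varphi$ has $F$-value $e_\delta$, so it has the form $(x,z,\delta^2\upsilon)$ with $\Gamma(x,\delta^2\upsilon)\le\delta^3y$, and $x/\delta\to H^{-1}\xi'$ by \eqref{eq:Hcubic}. So $\alpha_\upsilon(H^{-1}\xi')\le y$. In contrapositive form,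
\begin{equation}\label{eq:sub2}
\alpha_\upsilon(\xi)>y\ \Longrightarrow\ \alpha'_{\theta(\upsilon)}(H\xi)\ge y' .
\end{equation}
As $\alpha_\upsilon$ takes values below and above $y$, \eqref{eq:sub1} and \eqref{eq:sub2} show that $y'$ is finite.

\emph{Step 4: level sets.} If $\alpha_\upsilon(\xi)=y$ and $\xi$ is not a critical point of $\alpha_\upsilon$, then $\xi$ is a limit of points with $\alpha_\upsilon<y$ and of points with $\alpha_\upsilon>y$, so $\alpha'_{\theta(\upsilon)}(H\xi)=y'$. This proves \eqref{eq:levels} when neither $\xi$ nor $\xi_*$ is critical for $\alpha_\upsilon$. Fix $\xi\ne\xi_*$. The hypothesis of \eqref{eq:levels} says that $\upsilon$ lies in the hyperplane $P(\xi,\xi_*)$. One of the two points is critical only if $C(\upsilon)=-df_\xi$ or $C(\upsilon)=-df_{\xi_*}$. These are affine subspaces of codimension $3$, so they meet the hyperplane in a nowhere dense set. The conclusion of \eqref{eq:levels} is a closed condition on $\upsilon$, so it holds on all of $P(\xi,\xi_*)$. Lemma~\ref{lem:rigid} with $k=r=3$ finishes the proof.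
\end{proof}

For $p=7$ we have $\operatorname{codim}\mathcal A=n$, so Proposition~\ref{prop:criterion} proves Theorem~\ref{thm:boundary} for the pairs $(n,7)$, $n\ge10$.

\section{The boundary pairs with $n<p$: quadratic maps}\label{sec:quadratic}

Let $e=p-n\ge1$ and $s=2$; then $l=k+e$. We treat two cases:
\[
\begin{array}{llll}
\text{nets:}& k=3,\ \rho=3,& e\in\{1,2,3\},& n=6e+9;\\
\text{pencils:}& k=4,\ \rho=8,& e\ge4,& n=6e+8.
\end{array}
\]

\subsection{Common constructions}\label{sec:common}
In adapted coordinates
\begin{equation}\label{eq:expandq}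
G=q(x)+C(u)x+O(|x|^3+|u||x|^2+|u|^2|x|),\qquad q(x)-q(y)=B(x-y)(x+y).
\end{equation}
Identify $\operatorname{Sym}^2\mathbb R^k$ with symmetric matrices, $x\odot y=\frac12(xy^T+yx^T)$, and also with quadratic forms on $(\mathbb R^k)^*$, where $x\odot y$ is the product of the linear forms $x$ and $y$. For $x,y\neq0$ the element $x\odot y$ is non-zero, has rank at most $2$, and determines the lines $\mathbb Rx,\mathbb Ry$ up to order, by unique factorization. Let $\hat q:\operatorname{Sym}^2\mathbb R^k\to\mathbb R^l$ be the linear map with $\hat q(x\odot y)=B(x)y$, and $\mathcal W=\ker\hat q$. Thus $B(x)y=0$ if and only if $x\odot y\in\mathcal W$. By Lemma~\ref{lem:coord}, $q$ is determined up to $q\mapsto T^{-1}q\circ A$, so $\operatorname{rank}\hat q$ is well defined and $\mathcal W$ is well defined up to the action of $GL_k(\mathbb R)$.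

Let $S_\varrho\subset J^2(k,l)$ be the set of $q$ with $\operatorname{rank}\hat q=\varrho$. Linear maps of rank $\varrho$ form a submanifold whose normal space at $\hat q$ is $\operatorname{Hom}(\mathcal W,\mathbb R^l/\operatorname{im}\hat q)$, so
\begin{equation}\label{eq:codimq}
\operatorname{codim}\mathcal A(S_\varrho)=kl+(l-\varrho)\big(\tfrac{k(k+1)}2-\varrho\big).
\end{equation}
Put $\mathcal A=\mathcal A(S_\rho)$. Its codimension is $3(3+e)+3e=6e+9$ for nets and $4(4+e)+2(e-4)=6e+8$ for pencils, which is $n$ in both cases. Let $\Sigma$ be the set of all jets of rank $p-l$. By Lemma~\ref{lem:jets}(b), transversality to $\mathcal A$ or to $\Sigma$ at a point of that set implies \eqref{eq:tau}.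

\begin{lemma}\label{lem:existq}
Let $q\in S_\rho$ and let $x\mapsto B(x)$ be injective. There is a germ $F_0$ with $G^0=q$ that is transverse to $\mathcal A$ at $0$.
\end{lemma}

\begin{proof}
Choose target coordinates with $\operatorname{im}\hat q=\mathbb R^\rho\oplus0$ and a complement $V$ of $\mathcal W$. Let $u=(u_1,u_2)$ and $G=q(x)+C(u_1)x+(0,M(u_2)(x))$, where $C$ is an isomorphism onto a complement of $\{B(x)\}$ in $\operatorname{Hom}(\mathbb R^k,\mathbb R^l)$ and $M$ is an isomorphism onto the quadratic maps $m:\mathbb R^k\to\mathbb R^{l-\rho}$ with $\hat m|_V=0$. The number of variables is $k+(kl-k)+(l-\rho)\dim\mathcal W=n$ by \eqref{eq:codimq}. The differential of $j^2_xG$ at $0$ has linear part $2B(x)+C(u_1)$, which is onto, and quadratic part $(0,M(u_2))$, which restricts on $\mathcal W$ to an arbitrary element of the normal space $\operatorname{Hom}(\mathcal W,\mathbb R^{l-\rho})$.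
\end{proof}

For (S2) we use a smooth family $q_t\in S_\rho$ with $q_0=q$ and add $\chi(x,u)(q_t-q)(x)$ to $G$; the family is specified in each case.

\subsection*{The intermediate scale}
Let $F,F'$ be equivalent germs of rank $p-l$ that satisfy \eqref{eq:tau}. By Lemma~\ref{lem:limits}(c) with $r=2$,
\begin{equation}\label{eq:qlevels}
q(\xi)=q(\xi_*)\iff q'(H\xi)=q'(H\xi_*).
\end{equation}
The weight of Proposition~\ref{prop:hyper} would now be $\varepsilon=\delta^{r-1}=\delta$, and then $x'/\delta$ would depend on $\upsilon$. To keep the splitting we need $\varepsilon=o(\delta)$ for part (a) of Lemma~\ref{lem:limits} and $\delta^2=o(\varepsilon)$ for part (b), and we take $\varepsilon=\delta^{3/2}$. The term $C(u)x$ then has size $\delta\varepsilon$, smaller than $q(x)$. It becomes visible when we compare $G$ at two nearly antipodal points, where the values of $q$ nearly cancel. For $d\ne0$, the parameters for which such a pair near $\pm\delta d$ lies in one fiber form the linear subspace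
\[
N_d=\{\upsilon\in\mathbb R^{p-l}:C(\upsilon)d\in\operatorname{im}B(d)\}.
\]
Evaluating \eqref{eq:tau} at $d$ and using $B(x)d=B(d)x$, we see that $(x,\upsilon)\mapsto2B(d)x+C(\upsilon)d$ is onto $\mathbb R^l$. Hence $\operatorname{codim}N_d=l-\operatorname{rank}B(d)$. These subspaces take the place of the hyperplanes $P(\xi,\xi_*)$. Put
\[
K(d)=\tfrac12\big(H(d)-H(-d)\big),
\]
which is non-zero for $d\neq0$ because $H$ is injective.

\begin{lemma}\label{lem:double}
Let $d\neq0$ and $\upsilon\in N_d$. There are vectors $d'_\delta\to K(d)$ such that the distance from $C'(\theta\upsilon)K(d)$ to $\operatorname{im}B'(d'_\delta)$ tends to $0$.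
\end{lemma}

\begin{proof}
Let $x_\pm=\varepsilon b\pm\delta d$ and $u=\varepsilon(\upsilon+\zeta)$ with $b,\zeta$ bounded. By \eqref{eq:expandq},
\[
G(x_+,u)-G(x_-,u)=\delta\varepsilon\big[\Lambda(b,\zeta)+\delta^{1/2}R_\delta(b,\zeta)\big],\qquad\Lambda(b,\zeta)=4B(d)b+2C(\upsilon+\zeta)d,
\]
with $R_\delta$ continuous and $O(1)$, because the error terms are $O(\delta^3)$ and $\delta^3=\delta\varepsilon\,\delta^{1/2}$. The affine map $\Lambda$ is onto $\mathbb R^l$, and $\Lambda(b_0,0)=0$ for some $b_0$ because $\upsilon\in N_d$. We need exact double points. Let $E$ be an affine subspace of dimension $l$ through $(b_0,0)$ on which $\Lambda$ is bijective. The map $t\mapsto(\Lambda|_E)^{-1}(-\delta^{1/2}R_\delta(t))$ sends a ball in $E$ of center $(b_0,0)$ and radius $O(\delta^{1/2})$ into itself, so by Brouwer's theorem it has a fixed point $(b_\delta,\zeta_\delta)\to(b_0,0)$. There $F(x_+,u)=F(x_-,u)$.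

The images $\varphi(x_\pm,u)$ have the same $F'$-value, so they have the form $(x'_\pm,u')$ with the same $u'$. By Lemma~\ref{lem:limits}(a), $x'_\pm/\delta\to H(\pm d)$. By (b), $u'/\varepsilon\to\theta(\upsilon)$, since $G(x_\pm,u)=O(\delta^2)=o(\varepsilon)$. Put $d'_\delta=(x'_+-x'_-)/2\delta\to K(d)$ and $m'=(x'_++x'_-)/2$. Then
\[
0=G'(x'_+,u')-G'(x'_-,u')=4\delta B'(d'_\delta)m'+2\delta C'(u')d'_\delta+O(\delta^3).
\]
Division by $2\delta\varepsilon$ shows that $C'(u'/\varepsilon)d'_\delta$ is within $O(\delta^{1/2})$ of $\operatorname{im}B'(d'_\delta)$.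
\end{proof}

The lemma does not say that $\theta(N_d)\subset N'_{K(d)}$, because the rank of $B'$ may drop at $K(d)$. The two cases handle this in different ways. Both use one more observation. A quadratic map $q$ is injective near $d\neq0$ if and only if $B(d)$ is injective: if $B(d)x=0$ with $x\neq0$ then $q(d+tx)=q(d-tx)$ for all $t$, and otherwise $dq_d=2B(d)$ makes $q$ an immersion at $d$. With \eqref{eq:qlevels} this gives
\begin{equation}\label{eq:inj}
B(d)\text{ is injective}\iff B'(Hd)\text{ is injective}\qquad(d\ne0).
\end{equation}

\subsection{Nets of conics}\label{sec:net}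
Here $k=\rho=3$, $l=3+e$, $e\in\{1,2,3\}$.

\subsection*{Data}
On $\mathcal A$ choose target coordinates with $q=(q_1,0)\in\mathbb R^3\oplus\mathbb R^e$, $B=(B_1,0)$, and let $D(d)=\det B_1(d)$, a ternary cubic form. A change of basis in $\operatorname{im}\hat q$ multiplies $D$ by a constant, and replacing $q$ by $q\circ A$ replaces $D$ by $\det A\cdot D\circ A$. Let $\mathcal G$ be given by: $D$ is smooth; put $\mu=\mathsf j(D)$. Since $\operatorname{im}\hat q$ has a continuous local basis along $\mathcal A$, the set $\mathcal G$ is open and $\mu$ is continuous. Let $\mathcal R$ be the set of proper maps transverse to $\Sigma$ and $\mathcal A$ whose $2$-jets avoid $\mathcal A(S_\varrho)$ for $\varrho\le2$. By \eqref{eq:codimq} these sets have codimension at least $3l+4(l-2)=7e+13>n$, so $\mathcal R$ is residual.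

\subsection*{Existence and variation}
Let $q_1=\nabla f_\lambda$ with $f_\lambda$ the cubic of Section~\ref{sec:cubic}, $\lambda\neq0$. Its three components are independent, and $B_1(d)$ is the matrix of $Q_d$ displayed there. Expanding the determinant,
\[
D(d)=27\big[(1+2\lambda^3)d_1d_2d_3-\lambda^2(d_1^3+d_2^3+d_3^3)\big]=-27\lambda^2f_{\lambda^*}(d),\qquad6\lambda^*=-\frac{1+2\lambda^3}{\lambda^2}.
\]
As $\lambda^*$ is a non-constant rational function of $\lambda$, the cubic $D$ is smooth for all but finitely many $\lambda$ and $\mathsf j(D)$ is not constant. The map $d\mapsto B_1(d)$ is injective, so Lemma~\ref{lem:existq} gives (S3). For (S2) take $q_t=q+t(q_*-q)$ with $q_*=(\nabla f_\lambda,0)$, $D_*$ smooth and $\mathsf j(D_*)\neq\mathsf j(D)$. For small $t$, $q_t\in S_3$. The coefficients of $D_t$ are polynomials in $t$, so $\mathsf j(D_t)$ is rational in $t$ with different finite values at $0$ and $1$.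

\subsection*{Invariance}
Let $0$ be good for $F$ and let $F'$ be an equivalent germ of a map in $\mathcal R$. Both have rank $p-l$ and satisfy \eqref{eq:tau}. Let $\mathcal J=\{D=0\}\subset\mathbb R^3$ and $\mathcal J'=\{d:B'(d)\text{ is not injective}\}$. By \eqref{eq:inj}, $H(\mathcal J)=\mathcal J'$. We first show $\operatorname{rank}\hat q'=3$, using that $q$ has large fibers.

\emph{Step 1: fibers of $q$.} The set $\mathcal J\setminus0$ is non-empty because $D$ has odd degree, and it is a smooth surface because $dD\neq0$. We have $dD_d(x)=\operatorname{tr}(\operatorname{adj}B_1(d)\,B_1(x))$. So for $d\in\mathcal J\setminus0$ the adjugate is non-zero, $B_1(d)$ has rank $2$, and $\operatorname{adj}B_1(d)=\kappa\eta$ with a column $\kappa=\kappa(d)$ spanning the kernel and a row $\eta$ with $\eta B_1(d)=0$. Thus $dD_d(x)=\eta B_1(x)\kappa=\eta B_1(\kappa)x$. If $\kappa$ were parallel to $d$ this would vanish for all $x$; so $\kappa$ and $d$ are independent. From $B_1(\kappa)d=B_1(d)\kappa=0$ we get $\kappa\in\mathcal J$ and $\ker B_1(\kappa)=\mathbb Rd$. Suppose $dD_d(\kappa)=0$ and $dD_\kappa(d)=0$.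 Then the binary cubic $D(\alpha_1d+\alpha_2\kappa)$ is divisible by $\alpha_2^2$ and by $\alpha_1^2$, so it is zero and $D$ has a linear factor, contrary to irreducibility. Exchanging $d$ and $\kappa$ if necessary, we find $d_0\in\mathcal J\setminus0$ with $\kappa(d_0)\notin T_{d_0}\mathcal J$. Choosing $\kappa(d)$ smoothly for $d\in\mathcal J$ near $d_0$, the map $(d,t)\mapsto d+t\kappa(d)$ is a local diffeomorphism at $(d_0,0)$. Since $q(d+t\kappa)=q(d-t\kappa)$, every $\xi=d+t\kappa$ with $t>0$ small has the four distinct points $\pm(d+t\kappa)$, $\pm(d-t\kappa)$ in its $q$-fiber, and these $\xi$ fill a non-empty open set.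

\emph{Step 2: $\operatorname{rank}\hat q'=3$.} The rank is at least $3$ by the choice of $\mathcal R$. Suppose it is at least $4$, so $\dim\mathcal W'\le2$. By Step 1 and \eqref{eq:qlevels} there is a non-empty open set $\Omega$ of points $\xi'$ whose $q'$-fiber has at least four points, hence a point $\xi'_*\neq\pm\xi'$. With $m=\frac12(\xi'+\xi'_*)$ and $m_*=\frac12(\xi'-\xi'_*)$:
\begin{equation}\label{eq:omega}
\text{every }\xi'\in\Omega\text{ is }m+m_*\text{ with }m,m_*\neq0\text{ and }m\odot m_*\in\mathcal W'.
\end{equation}
If $\dim\mathcal W'\le1$, or if $\dim\mathcal W'=2$ and the cubic form $\det|_{\mathcal W'}$ is not zero, then the products $m\odot m_*$ in $\mathcal W'$ lie on at most three lines through $0$. Each line determines $\operatorname{span}(m,m_*)$, so $\Omega$ would lie in finitely many planes. Hence $\dim\mathcal W'=2$ and all members of $\mathcal W'$ are singular.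

Some $w_1\in\mathcal W'$ has rank $2$: if two basis elements $\pm x\odot x$, $\pm y\odot y$ have rank $1$, then $x,y$ are independent and the sum has rank $2$. Choose a basis $e_1,e_2,e_3$ of $\mathbb R^3$ and $w_2\in\mathcal W'$ independent of $w_1$ with
\[
w_1=\begin{pmatrix}\alpha&0\\0&0\end{pmatrix},\qquad w_2=\begin{pmatrix}\alpha^*&b\\b^T&c\end{pmatrix},\qquad\det\alpha\neq0 .
\]
The coefficient of $t$ in $\det(w_1+tw_2)$ is $c\det\alpha$, so $c=0$. If $b=0$, then $\mathcal W'\subset\operatorname{Sym}^2\Pi$ with $\Pi=\operatorname{span}(e_1,e_2)$. The column space of $m\odot m_*$ is $\operatorname{span}(m,m_*)$, so \eqref{eq:omega} gives $\Omega\subset\Pi$, which is false. If $b\neq0$, change the basis of $\Pi$ so that $b=(1,0)^T$. Then $\det(w_1+tw_2)=-t^2(\alpha_{22}+t\alpha^*_{22})$, so $\alpha_{22}=\alpha^*_{22}=0$ and $\alpha_{12}\ne0$. Thus $\mathcal W'=e_1\odot\Pi'$, where $\Pi'$ is spanned by $\alpha_{11}e_1+2\alpha_{12}e_2$ and $\alpha^*_{11}e_1+2\alpha^*_{12}e_2+2e_3$ and does not contain $e_1$. By unique factorization, $d\odot x\in\mathcal W'$ for some $x\neq0$ exactly when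 $d\in\mathbb Re_1\cup\Pi'$. So $\mathcal J'=\mathbb Re_1\cup\Pi'$, which near $e_1$ is an interval, whereas $\mathcal J'\setminus0$ is homeomorphic to the surface $\mathcal J\setminus0$. This contradiction shows $0\in\mathcal A_{F'}$.

\emph{Step 3: a linear map.} Write $q'=(q'_1,0)$, $C=(C_1,C_2)$, $C'=(C'_1,C'_2)$ according to $\mathbb R^3\oplus\mathbb R^e$. All images $\operatorname{im}B'(d')$ lie in the fixed space $\mathbb R^3\oplus0$, and this removes the difficulty with rank drops. By \eqref{eq:tau}, $C_2$ and $C'_2$ are onto $\operatorname{Hom}(\mathbb R^3,\mathbb R^e)$. Let $\tilde N_d=\{\upsilon:C_2(\upsilon)d=0\}$ and define $\tilde N'_d$ by $C'_2$. Then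
\begin{equation}\label{eq:codimnet}
\operatorname{codim}\textstyle\bigcap_i\tilde N_{d_i}=e\cdot\dim\operatorname{span}(d_i),
\end{equation}
and the same with primes. For $d\notin\mathcal J$ we have $\operatorname{im}B(d)=\mathbb R^3\oplus0$, so $N_d=\tilde N_d$, and Lemma~\ref{lem:double} gives $C'_2(\theta\upsilon)K(d)=0$ for $\upsilon\in\tilde N_d$. Let $d\in\mathcal J\setminus0$ and $\upsilon\in\tilde N_d$. Take $d_i\to d$ with $d_i\notin\mathcal J$, and let $\upsilon_i$ be the orthogonal projection of $\upsilon$ to $\tilde N_{d_i}$. These spaces are kernels of surjections depending continuously on $d_i$, so $\upsilon_i\to\upsilon$, and $C'_2(\theta\upsilon)K(d)=0$ in the limit. By (B2), $\theta(\tilde N_d)=\tilde N'_{K(d)}$ for all $d\neq0$. The homeomorphism $\theta$ maps $\bigcap\tilde N_{d_i}$ onto $\bigcap\tilde N'_{K(d_i)}$, so \eqref{eq:codimnet} and $e\ge1$ give $\dim\operatorname{span}(K(d_i))=\dim\operatorname{span}(d_i)$. By Lemma~\ref{lem:proj}, $K(d)$ is parallel to $Td$ for some $T\in GL_3(\mathbb R)$.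

\emph{Step 4: the cubics.} Now $\mathcal J'=\{D'=0\}$ with $D'=\det B'_1$, and $D'\neq0$ because $\mathcal J'=H(\mathcal J)$ has empty interior. The map $T$ linearizes $K$, not $H$, so we check that $K(d)\in\mathcal J'$ for $d\in\mathcal J\setminus0$. From $q(d)=q(-d)$ and \eqref{eq:qlevels} we get $B'(K(d))\big(H(d)+H(-d)\big)=0$. If $H(d)+H(-d)\neq0$, then $B'(K(d))$ is not injective. If it is zero, then $K(d)=H(d)\in\mathcal J'$. Since $\mathcal J'$ is a cone, $D'\circ T$ vanishes on $\mathcal J$, which gives infinitely many points of the projective plane. By B\'ezout's theorem the irreducible cubic $D$ divides the non-zero cubic $D'\circ T$, so they are proportional. Hence $D'$ is smooth, $0$ is good for $F'$, and $\mathsf j(D')=\mathsf j(D)$. This is (S1).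

\subsection{Pencils of quadrics}\label{sec:pencil}
Here $k=4$, $\rho=8$, $l=4+e\ge8$, and on $\mathcal A$ the space $\mathcal W$ has dimension $10-8=2$: it is a pencil of quadratic forms on $(\mathbb R^4)^*$.

\subsection*{Data}
The restriction $\det|_{\mathcal W}$ is a binary quartic, determined up to a basis of $\mathcal W$ and, under the action of $A\in GL_4(\mathbb R)$, the factor $(\det A)^2$. If a root $w_i$ is simple, then the derivative $w\mapsto\operatorname{tr}(\operatorname{adj}(w_i)w)$ is non-zero, so $w_i$ has rank $3$. Let $\mathcal G$ be given by: $\det|_{\mathcal W}$ has four distinct real roots, and the singular members $w_1,\dots,w_4$ are indefinite. Put $\mu=\mathsf j(\det|_{\mathcal W})$. The pencil, its simple roots and the non-zero eigenvalues of the $w_i$ vary continuously along $\mathcal A$, so $\mathcal G$ is open and $\mu$ is continuous. For a pencil in $\mathcal G$ every non-zero member has rank at least $3$, so no product $d\odot x$ with $d,x\neq0$ lies in $\mathcal W$, and $B(d)$ is injective for all $d\neq0$.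

Let $\mathcal R$ be the set of proper maps transverse to $\Sigma$ and $\mathcal A$ such that, at points of rank $p-l$, $\dim\mathcal W\le2$ and, if $\dim\mathcal W=2$, the quartic $\det|_{\mathcal W}$ has non-zero discriminant. It is residual. The sets $\mathcal A(S_\varrho)$, $\varrho\le7$, have codimension at least $4l+3(l-7)=7e+7>n$. For the second condition, fix an $8$-dimensional subspace $V$ and a basis $w^\circ_1,w^\circ_2$ of a complement. The pencils complementary to $V$ have unique bases $w^\circ_i+v_i$, $v_i\in V$, and the discriminant is a polynomial $\Delta(v_1,v_2)$. It is not zero: otherwise the discriminant of $\det(s_1w+s_2w^*)$, a polynomial in $(w,w^*)$, would vanish on the open set of pairs spanning such a pencil, hence everywhere, contrary to the example below. The zeros of $\Delta$ lie in the finitely many hypersurfaces $\{\partial^\alpha\Delta=0,\ d\partial^\alpha\Delta\neq0\}$; at a zero of order $m$ take a suitable $\alpha$ with $|\alpha|=m-1$. The map $\hat q\mapsto\ker\hat q$ from $S_8$ to the Grassmannian is equivariant for $GL_{10}(\mathbb R)$, which acts transitively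 on the target, so it is a submersion. Composing with the submersion $\Xi$ of Lemma~\ref{lem:jets}, we cover the excluded jets by countably many submanifolds of codimension $n+1$.

\subsection*{Existence and variation}
Let $\mathcal W$ be spanned by $\sum\epsilon_iy_i^2$ and $\sum\epsilon_i\lambda_iy_i^2$ with $\epsilon=(+,-,+,-)$ and $\lambda_1<\lambda_2<\lambda_3<\lambda_4$. Then $\det|_{\mathcal W}=\prod(s_1+\lambda_is_2)$ and $w_i=\sum_j\epsilon_j(\lambda_j-\lambda_i)y_j^2$. The sign of the $j$-th coefficient is $-\epsilon_j$ for $j<i$ and $\epsilon_j$ for $j>i$; omitting $j=i$, the pattern is $(-,+,-)$ for each of $i=1,2,3,4$. So $\mathcal W$ is in $\mathcal G$. For $(\lambda_i)=(-a^{-1},-a,a,a^{-1})$, $0<a<1$, the quartic is $s_1^4-(a^2+a^{-2})s_1^2s_2^2+s_2^4$, which runs through the quartics $f_\lambda$ of Section~\ref{sec:model} with $\lambda<-\frac13$; by \eqref{eq:jquartic}, $\mu$ is not constant. Any linear $\hat q$ with kernel $\mathcal W$ satisfies the hypotheses of Lemma~\ref{lem:existq}, which gives (S3). For (S2) take a pencil $\mathcal W_*$ of this family with $\mu(\mathcal W_*)\neq\mu(\mathcal W)$,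 bases $w_1,w_2$ and $w_1^*,w_2^*$, and let $\mathcal W_t$ be spanned by $w_i+t(w^*_i-w_i)$. Let $V$ be a complement of $\mathcal W$, let $\pi_t$ be the projection onto $V$ along $\mathcal W_t$ for small $t$, and $\hat q_t=\hat q\circ\pi_t$. Then $q_0=q$, $\ker\hat q_t=\mathcal W_t$, and $\mu(\mathcal W_t)$ is rational in $t$ with different finite values at $0$ and $1$.

\subsection*{Invariance}
Let $0$ be good for $F$ and let $F'$ be an equivalent germ of a map in $\mathcal R$; both satisfy \eqref{eq:tau}.

\emph{Step 1: $\theta(N_d)=N'_{Hd}$.} By \eqref{eq:inj}, $B'(d')$ is injective for all $d'\neq0$, so no rank drop occurs. Then $q'(x)=q'(y)$ only for $x=\pm y$, and \eqref{eq:qlevels} gives $H(-d)=-H(d)$, so $K=H$. The orthogonal projection onto $\operatorname{im}B'(d')$ is continuous in $d'\neq0$, so Lemma~\ref{lem:double} gives $\theta(N_d)\subset N'_{Hd}$. Both spaces have codimension $l-4$, and (B2) gives equality.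

\emph{Step 2: codimensions of intersections.} The following holds for $F$ and for $F'$. Write $E_d=(\operatorname{im}B(d))^\perp\subset(\mathbb R^l)^*$, of dimension $l-4$. The annihilator of $N_d$ consists of the forms $\upsilon\mapsto\eta C(\upsilon)d$, $\eta\in E_d$. Regard $d\otimes\eta$ as the linear form $M\mapsto\eta Md$ on $\operatorname{Hom}(\mathbb R^4,\mathbb R^l)$. For $\eta\in E_d$ it annihilates every $B(x)$, since $\eta B(x)d=\eta B(d)x=0$. By \eqref{eq:tau}, a form annihilating all $B(x)$ and all $C(\upsilon)$ is zero. So composition with $C$ is injective on the span of these tensors, and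
\[
\operatorname{codim}\textstyle\bigcap_iN_{d_i}=\dim\sum_id_i\otimes E_{d_i}.
\]
For two parallel vectors this is $l-4$; for two or three independent vectors the sum is direct and we get $2(l-4)$ or $3(l-4)$. Let $d_1,d_2,d_3$ be pairwise independent in a plane $\ell$. Rescaling does not change $N_{d_i}$, so let $d_3=d_1+d_2$. A relation $\sum d_i\otimes\eta_i=0$ means $\eta_1=\eta_2=-\eta_3$, and such a triple has $\eta_i\in E_{d_i}$ exactly when $\eta_1$ lies in $E_\ell=\{\eta:\eta B(d)=0\text{ for all }d\in\ell\}$. So the codimension is $3(l-4)-\dim E_\ell$. Now $E_\ell$ is the annihilator of $\hat q(\ell\odot\mathbb R^4)$, where $\ell\odot\mathbb R^4$ is the span of the products. If $e_1,e_2$ span $\ell$, this span has the basis $y_iy_j$ with $\min(i,j)\le2$; it has dimension $7$ and consists of the forms that vanish on the plane $\ell^\perp=\{y_1=y_2=0\}$. Therefore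
\[
\dim E_\ell=l-7+\dim\mathcal W_\ell\ge1,\qquad\mathcal W_\ell=\{w\in\mathcal W:w|_{\ell^\perp}=0\},
\]
where $l\ge8$, that is $e\ge4$, is used.

\emph{Step 3: a linear map.} By Step 1, $\theta$ preserves these codimensions. By Step 2 they detect whether two vectors are parallel and whether three pairwise independent vectors are dependent. Lemma~\ref{lem:proj} gives $T\in GL_4(\mathbb R)$ with $Hd$ parallel to $Td$, and comparing dependent triples gives $\dim\mathcal W_\ell=\dim\mathcal W'_{T\ell}$. Replace the coordinate $x'$ by $T^{-1}x'$; this does not affect goodness or $\mu$, and now $\dim\mathcal W_\ell=\dim\mathcal W'_\ell$ for all $\ell$. So $\mathcal W$ and $\mathcal W'$ have the same set of planes $\Pi\subset(\mathbb R^4)^*$ on which some non-zero member vanishes. It remains to recover a pencil from this set of projective lines. For $y\neq0$ let $\nu_{\mathcal W}(y)\in\{0,1,\dots,\infty\}$ be the number of such planes through $y$. Then $\nu_{\mathcal W}=\nu_{\mathcal W'}$.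

\emph{Step 4: counting lines.} Let $\mathcal V$ be any pencil and let $y$ lie off its base locus, the set of common zeros. Then there is a unique member $w_y$ up to scale with $w_y(y)=0$, and $\nu_{\mathcal V}(y)$ is the number of planes through $y$ on which $w_y$ vanishes. If $w_y$ is non-singular, these planes correspond to the isotropic lines of the induced form on the $2$-dimensional space $y^\perp/\mathbb Ry$. This form has signature $(1,1)$ if $w_y$ has signature $(2,2)$, and is definite if $w_y$ has signature $(3,1)$ or $(1,3)$; so $\nu_{\mathcal V}(y)=2$ or $0$. If $w_y$ has rank $3$ with kernel $\mathbb Rz$ and $y\notin\mathbb Rz$, the induced non-singular form on the $3$-dimensional quotient by $z$ has no isotropic plane, so the only plane is $\operatorname{span}(y,z)$ and $\nu_{\mathcal V}(y)=1$.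

We also need: \emph{a real polynomial $R$ that vanishes on $X_i=\{y\in(\mathbb R^4)^*:w_i(y)=0\}$ is divisible by $w_i$.} An indefinite form of rank $3$ is $\pm(y_1y_2-y_3^2)$ in suitable coordinates. The polynomial $R(a^2,b^2,ab,c)$ vanishes for real, hence for complex $a,b,c$, and these points exhaust the complex zeros of $w_i$. Since $w_i$ is irreducible over $\mathbb C$, the Nullstellensatz gives the claim.

Let $z_i$ span $\ker w_i$ and let $w\in\mathcal W$ be independent of $w_i$. By the claim, $w$ does not vanish on the dense subset $X_i\setminus\mathbb Rz_i$ of $X_i$; pick $y_0$ there with $w(y_0)\neq0$. For $y$ near $y_0$ we have $w_y=w_i-tw$ with $t=w_i(y)/w(y)$ small, and $t$ takes both signs because $dw_i(y_0)\neq0$. The root $t=0$ of $\det(w_i-tw)$ is simple, so the eigenvalue near $0$ changes sign with $t$, while the other three keep the signs $(2,1)$ or $(1,2)$. For one sign of $t$ the signature is $(2,2)$. Hence $\nu_{\mathcal W}=2$ on a non-empty open set.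

\emph{Step 5: $\mathcal W'=\mathcal W$.} We have $\dim\mathcal W'\le2$ by the choice of $\mathcal R$. If $\mathcal W'=0$ then $\nu_{\mathcal W'}=0$, and if $\mathcal W'=\mathbb Rw'$ then $\nu_{\mathcal W'}=0$ on the dense set $\{w'\neq0\}$; both contradict Step 4. So $\dim\mathcal W'=2$, $0\in\mathcal A_{F'}$, and $\det|_{\mathcal W'}\neq0$, so $\mathcal W'$ has at most four real singular members $w'_j$ up to scale. Fix $i$, and choose $w\in\mathcal W$ and $w'\in\mathcal W'$ not proportional to $w_i$. Let $y\in X_i\setminus\mathbb Rz_i$ with $w(y)\neq0$ and $w'(y)\ne0$. Then $y$ is off both base loci and $\nu_{\mathcal W'}(y)=\nu_{\mathcal W}(y)=1$, so by Step 4 the member of $\mathcal W'$ through $y$ is singular. Thus $R=w\,w'\prod_jw'_j$ vanishes on $X_i\setminus\mathbb Rz_i$, hence on $X_i$, and the irreducible form $w_i$ divides one of its quadratic factors. This factor is neither $w$ nor $w'$, so $w_i$ is proportional to some $w'_j$. Since $w_1,w_2$ span $\mathcal W$, we get $\mathcal W'=\mathcal W$. So $0$ is good for $F'$ with the same $\mu$, which is (S1).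

\begin{proof}[Proof of Theorem~\ref{thm:boundary}]
Apply Proposition~\ref{prop:criterion} with the data of Section~\ref{sec:quartic} for $(9,8)$, of Section~\ref{sec:cubic} for $(n,7)$, of Section~\ref{sec:net} for $(6e+9,7e+9)$ with $e=1,2,3$, and of Section~\ref{sec:pencil} for $(6e+8,7e+8)$ with $e\ge4$. By \eqref{eq:boundary} these are all boundary pairs other than $(8,6)$ and $(9,9)$.
\end{proof}

\begin{remark}\label{rem:open}
The pair $(9,9)$ is the case $e=0$ of nets of conics. There $C_2$ has target $0$, every $\tilde N_d$ is the whole parameter space, and Step 3 of Section~\ref{sec:net} gives no information. For $(8,6)$ the set $\mathcal A$ of Section~\ref{sec:cubic} has codimension $9>8$, so a generic map avoids it; this pair concerns pencils of quadrics in four variables, which none of our constructions with $n>p$ treats.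
\end{remark}

\section{Beyond the boundary: proof of Theorem~\ref{thm:beyond}}\label{sec:beyond}

By Mather's table, the pairs with $n>p$, $\sigma(n,p)\le n$ and $(n,p)\neq(8,6)$ are $n=p+1$, $p\ge8$, and $n\ge p+2$, $p\ge7$. We use the data of Sections~\ref{sec:quartic} and~\ref{sec:cubic}; $f$ denotes the quartic or cubic form at a good point, and $\mu=\mathsf j(f)$. Now $\mathcal A_g$ has dimension $\nu=n-\operatorname{codim}\mathcal A\ge0$, equal to $p-8$ or $p-7$. If $\nu>0$, the function $\mu$ may take a whole interval of values on $\mathcal A_g$, and the counting in Proposition~\ref{prop:criterion} fails. We count local maximum values instead: \emph{a real function on a second countable space has only countably many local maximum values}, because each of them is the maximum of the function over some member of a countable base.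

\subsection*{A germ with a local maximum}
The function $\lambda\mapsto\mathsf j(f_\lambda)$ is rational and not constant, so there is $\lambda_0>1$ at which its derivative is non-zero. In \eqref{eq:F0quartic} or \eqref{eq:F0cubic} we have $w\in\mathbb R^\nu$; replace $\lambda$ by $\lambda(w)=\lambda_0\pm|w|^2$, with the sign opposite to that of the derivative. The differentials at $0$ computed there do not change, so $0$ is good for the new germ $F_0$. By Lemma~\ref{lem:jets}(b) we find $\mathcal A_{F_0}$ near $0$ by solving equations. In the quartic case the third derivatives give $x=0$, $a=0$, and then the second and first give $b=0$, $c=0$. In the cubic case $\partial_x^2\Gamma=0$ gives $x=0$, $a=0$, and the rest of \eqref{eq:thetacubic} gives $c=0$, $z=0$. So $\mathcal A_{F_0}$ is the $w$-axis. At its point $w$, translation in $u$ gives adapted coordinates with form $f_{\lambda(w)}$, so $\mu$ has a strict local maximum at $0$.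

\subsection*{The open set}
Insert $F_0$ into a proper map $g_*$ at a point $a_*$ as in the proof of Proposition~\ref{prop:criterion}. Call a good point \emph{regular} if $d\,\mathsf j_f\neq0$, the differential being taken on the space of forms. This does not depend on the choice of $f$, because $\mathsf j$ is invariant under the linear automorphisms $f\mapsto\beta f\circ A$; and (O) holds for regular points by Lemma~\ref{lem:jets}(c). Let $\mathcal O$ be an open neighborhood of $j^sg_*(a_*)$ on which $\mathcal A=\Theta^{-1}(0)$, and let $O$ be a small ball about $a_*$ in the chart. Let $U$ be the set of proper $g$ such that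
\begin{itemize}
\item[(U1)] $j^sg(\overline O)\subset\mathcal O$, so that $Z(g)=\mathcal A_g\cap\overline O$ is compact;
\item[(U2)] all points of $Z(g)$ are good and regular;
\item[(U3)] $\max_{Z(g)\cap\partial O}\mu<v(g)$, where $v(g)=\max_{Z(g)}\mu$ and $\max_\emptyset=-\infty$.
\end{itemize}
For $O$ small, $g_*\in U$: the set $Z(g_*)$ is the part of the $w$-axis in $\overline O$, and $\mu$ is smaller on $\partial O$ than at the center.

We show that $U$ is open and $v$ is continuous on $U$ for $C^{s+1}$-convergence on $\overline O$; by (T3) this suffices. Let $g\in U$ and $g_i\to g$. Condition (U1) holds for large $i$. Any sequence $b_i\in Z(g_i)$ has a subsequence converging to some $b\in Z(g)$, and along it (O) shows that $b_i$ is good and regular with $\mu(g_i,b_i)\to\mu(g,b)$. So (U2) holds for large $i$, $\limsup v(g_i)\le v(g)$, and the same inequality holds for the maxima over $\partial O$. By (U3), $v(g)$ is attained at a point $b\in O$, where $\Theta\circ j^sg$ is a submersion. By the implicit function theorem there are $b_i\in Z(g_i)$ with $b_i\to b$, so $\liminf v(g_i)\ge v(g)$.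 Hence $v(g_i)\to v(g)$ and (U3) holds for large $i$.

\subsection*{No map in $U$ is Lipschitz stable}
Suppose $g\in U$ is, with open neighborhood $W$ as in Definition~\ref{def:lip}. Choose $g_1\in W\cap U$ transverse to $\mathcal A$. Let $a\in O$ be a point where $v(g_1)$ is attained, with form $f$. By regularity there is a form $\kappa$ with $d\,\mathsf j_f(\kappa)>0$. Let $g_t$ be the family obtained from $g_1$ by adding $t\chi\kappa$ at $a$ as in (S2), with support in $O$; at $t=0$ it equals $g_1$, and for small $|t|$ it lies in $W\cap U$. The function $t\mapsto v(g_t)$ is continuous, and $v(g_t)\ge\mathsf j(f+t\kappa)>\mathsf j(f)=v(g_1)$ for small $t>0$. So it takes uncountably many values.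

Fix a small $t$, let $v(g_t)$ be attained at $a_t\in O$, and write $g_1=\psi g_t\varphi^{-1}$ with locally bi-Lipschitz $\varphi,\psi$. By Proposition~\ref{prop:S1quartic} or~\ref{prop:S1cubic}, $\varphi(a_t)$ is good for $g_1$ with $\mu=v(g_t)$. Let $b'$ be a good point of $g_1$ so close to $\varphi(a_t)$ that $b=\varphi^{-1}(b')\in O$. The map $g_t$ need not be transverse to $\mathcal A$ everywhere, but by (U2) it is transverse at all points of $\mathcal A_{g_t}\cap O$, and this is all that the two propositions require. Applied to $\varphi^{-1},\psi^{-1}$ they give $b\in Z(g_t)$ and $\mu(g_1,b')=\mu(g_t,b)\le v(g_t)$. So $v(g_t)$ is a local maximum value of $\mu$ on the space of good points of the fixed map $g_1$. There are only countably many such values, a contradiction. This proves the first statement of Theorem~\ref{thm:beyond}.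

For the second, let $n>p$ and $(n,p)\neq(8,6)$. If $(n,p)$ is in the nice dimensions, then by (i) the smoothly stable maps are dense, and they are Lipschitz stable. If it is not, then $\sigma(n,p)\le n$, and the first statement applied to $N=S^n$, $P=\mathbb R^p$ shows that density fails. \qed

\begin{thebibliography}{1}
\bibitem{RT} Maria Aparecida Soares Ruas and Saurabh Trivedi, \emph{Bi-Lipschitz geometry of contact orbits in the boundary of the nice dimensions}, arXiv:1711.01435 (2017).
\end{thebibliography}
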